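# Bounding the number of generators of a finite group by order over exponent, without the classification

All groups are finite. We write $x^g=g^{-1}xg$ and $H^g=g^{-1}Hg$.

## 1. The theorem: $d(G)$ is bounded in terms of $|G|/\exp(G)$

For a finite group $G$ let $d(G)$ be the minimal number of generators, let $\exp(G)$ be the exponent (the smallest natural number $n$ with $x^n=1$ for all $x\in G$), and put
$$\mathcal E(G)=\frac{|G|}{\exp(G)}.$$

**Theorem 1.** If $\mathcal E(G)=n$, then
$$d(G)\le f(n):=\Big\lfloor(2+\log_2 n)(1+2\log_2 n)\,2^{(1+\log_2 n)^3}\Big\rfloor .$$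
The proof uses neither the Classification of the Finite Simple Groups (CFSG) nor any result whose proof depends on it.

The number $\mathcal E(G)$ measures how far the exponent is from being as large as possible. The theorem says that if the exponent is within a factor $n$ of the order, then few generators suffice. Here are some values.

- If $G$ is cyclic, then $\mathcal E(G)=1$ and $d(G)\le 1$. For $S_3$ we have $|G|=\exp(G)=6$, so $\mathcal E(S_3)=1$, while $d(S_3)=2$.
- If $G=C_p^k$ with $k\ge1$, then $\mathcal E(G)=p^{k}/p=p^{k-1}$ and $d(G)=k=1+\log_p\mathcal E(G)$.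
- $|A_5|=60$ and $\exp(A_5)=30$, so $\mathcal E(A_5)=2$, and $d(A_5)=2$.

For comparison, $f(1)=2\cdot1\cdot2=4$ and $f(2)=3\cdot 3\cdot 2^8=2304$, so $f$ is far from these values. What matters is that some $f$ exists, and how one proves it. It is known that $p^{d(G)-2}\le\mathcal E(G)$ for every finite group $G$, where $p$ is the smallest prime dividing $|G|$; this is much better than $f$. The known proof of that inequality uses the Guralnick–Lucchini theorem (if every Sylow subgroup of $G$ can be generated by $d$ elements, then $G$ can be generated by $d+1$ elements), and that theorem depends on CFSG. The problem of bounding $d(G)$ by a function of $\mathcal E(G)$ while avoiding CFSG is posed in Luca Sabatini, "Exponent and number of generators in a finite group", arXiv:2508.19275 (2025).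

## 2. Only the prime 2 and the Sylow ranks matter

The proof gives more than Theorem 1. To state it we need two invariants.

**Definition (2-part of $\mathcal E$).** For $S\in{\rm Syl}_2(G)$ put $v(G)=\log_2\mathcal E(S)$. Since $\exp(S)$ is a power of 2, $v(G)$ is a nonnegative integer, and we shall see in Lemma 4 that $2^{v(G)}$ is the 2-part of $\mathcal E(G)$.

A 2-group contains an element whose order is its exponent. So $v(G)=0$ exactly when the Sylow 2-subgroups of $G$ are cyclic or trivial. For example, $v(S_3)=0$; $v(A_5)=1$, because the Sylow 2-subgroup is $C_2\times C_2$; and $v(A_5\times C_2)=2$, because the Sylow 2-subgroup is $C_2^3$.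

**Definition (rank).** For a $p$-group $P$ put $\operatorname{rk}(P)=\max\{d(A):A\le P\}$.

The rank can exceed $d(P)$: the wreath product $C_3\wr C_3$ is generated by 2 elements but contains $C_3^3$, so its rank is at least 3. Unlike $d$, the rank does not increase on passing to subgroups.

**Theorem 2.** Let $v=v(G)$, and suppose all Sylow subgroups of $G$ have rank at most $\rho$, where $\rho\ge1$. Then
$$d(G)\le(\rho+1)(2v+1)2^{(v+1)^3}.$$
The same bound holds for $d(H)$ for every $H\le G$. In particular, if $\rho\ge1$ is the maximum of the Sylow ranks of $G$, then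
$$\rho\le\max_{H\le G}d(H)\le(\rho+1)(2v+1)2^{(v+1)^3}.$$

So for fixed $v$ the bound on $\max_{H\le G} d(H)$ is linear in $\rho$, and the left-hand inequality shows that this is the correct order.

**Theorem 3.** If a Sylow 2-subgroup of $G\ne1$ is cyclic or trivial (equivalently, $\mathcal E(G)$ is odd), then $p^{d(G)-2}\le\mathcal E(G)$, with $p$ the smallest prime dividing $|G|$. The proof uses no CFSG.

Besides textbook facts, we use the following published theorems. None of them depends on CFSG.

- **(FT)** Feit–Thompson 1963: groups of odd order are soluble.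
- **(Bu)** Burnside's transfer theorem: a group with cyclic Sylow 2-subgroups has a normal 2-complement, that is, a normal subgroup of odd order whose quotient is a 2-group.
- **(Ko)** L. G. Kovács, *On finite soluble groups*, Math. Z. 103 (1968): if every Sylow subgroup of a soluble group $G$ is generated by $d$ elements, then $d(G)\le d+1$.
- **(BS)** Brauer–Suzuki 1959 (and Brauer 1964 for $Q_8$): a group with generalized quaternion Sylow 2-subgroups is not simple.
- **(Be)** H. Bender, J. Algebra 17 (1971), on strongly embedded subgroups; stated in Section 6, where it is used.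

## 3. How $\mathcal E$ and $v$ behave on subgroups, quotients and products

**Lemma 4.** Let $G$ be a group.

(a) $\mathcal E(G)=\prod_p\mathcal E(P_p)$, where $P_p\in{\rm Syl}_p(G)$.

(b) If $H\le G$, then $\mathcal E(H)\mid\mathcal E(G)$.

(c) If $N\trianglelefteq G$, then $\mathcal E(N)\,\mathcal E(G/N)\mid\mathcal E(G)$.

Consequently $v(H)\le v(G)$ for $H\le G$, $v(N)+v(G/N)\le v(G)$ for $N\trianglelefteq G$, and $v$ does not increase on passing to a section (a quotient of a subgroup).

*Proof.* (a) The order of $G$ is the product of the $|P_p|$. The exponent of $G$ is the least common multiple of the element orders. Its $p$-part is the largest order of a $p$-element, and this equals $\exp(P_p)$, since every $p$-element is conjugate into $P_p$. Divide.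

(b) By (a) it suffices to treat $p$-groups $Q\le P$, since a Sylow $p$-subgroup of $H$ lies in one of $G$. Let $C\le P$ be cyclic of order $\exp(P)$. The set $CQ$ has $|C||Q|/|C\cap Q|$ elements, so $|P|\ge|C||Q|/|C\cap Q|$. Therefore
$$\mathcal E(P)=\frac{|P|}{|C|}\ge\frac{|Q|}{|C\cap Q|}\ge\frac{|Q|}{\exp(Q)}=\mathcal E(Q),$$
where the last inequality holds because $C\cap Q$ is a cyclic subgroup of $Q$. Both ends are powers of $p$, so $\mathcal E(Q)\mid\mathcal E(P)$.

(c) For $x\in G$ we have $x^{\exp(G/N)}\in N$, so $x^{\exp(G/N)\exp(N)}=1$. Hence $\exp(G)\mid\exp(N)\exp(G/N)$, and $\mathcal E(G)$ is $\mathcal E(N)\mathcal E(G/N)$ times the integer $\exp(N)\exp(G/N)/\exp(G)$.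

The statements on $v$ follow by taking 2-parts; for a section, $v(H/K)\le v(H)\le v(G)$. $\square$

**Lemma 5.** If $P$ is a $p$-group and $A\le P$, then $d(A)\le1+\log_p\mathcal E(P)$.

*Proof.* Let $C\le A$ be cyclic of order $\exp(A)$. By Burnside's basis theorem $A/\Phi(A)$ is elementary abelian of order $p^{d(A)}$. The image of $C$ there is cyclic, so it has order at most $p$. Thus
$$p^{d(A)-1}\le|A:C\Phi(A)|\le|A:C|=\mathcal E(A)\le\mathcal E(P),$$
using Lemma 4(b). $\square$

**Lemma 6.** If $T$ is nonabelian simple, then $v(T)\ge1$. Consequently a group $G$ has at most $v(G)$ nonabelian composition factors, counted with multiplicity; more precisely, $\sum_S v(S)\le v(G)$, the sum running over them.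

*Proof.* By (FT), $|T|$ is even. If the Sylow 2-subgroup of $T$ were cyclic, then by (Bu) $T$ would have a normal 2-complement $K\neq T$. Simplicity gives $K=1$, so $T$ is a 2-group, which is impossible. So the Sylow 2-subgroup is noncyclic and $v(T)\ge1$. The sum estimate is Lemma 4(c) applied repeatedly along a composition series, and since each term is at least 1 the number of terms is at most $v(G)$. $\square$

**Lemma 7.** If $|T|$ is even and $B\ne1$ is a 2-group, then $v(T\times B)\ge v(T)+1$.

*Proof.* Let $a$ be the 2-part of $\exp(T)$ and $b=\exp(B)$. Both are powers of 2, and both are at least 2. The 2-part of $\exp(T\times B)$ is $\max(a,b)\le ab/2$. So the 2-part of $\mathcal E(T\times B)$ is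
$$\frac{|T|_2\,|B|}{\max(a,b)}\ge 2\cdot\frac{|T|_2}{a}\cdot\frac{|B|}{b}\ge2\cdot2^{v(T)}.\qquad\square$$

The values $v(A_5)=1$, $v(A_5\times C_2)=2$ show equality. This small lemma will be decisive in Section 7.

## 4. When $\mathcal E(G)$ is odd: solubility and Theorem 3

A group is generated by one Sylow subgroup for each prime divisor of its order, because the subgroup they generate has order divisible by $|G|$. So $d(G)\le\sum_p d(P_p)$, and Lemma 5 bounds each summand by $1+\log_2\mathcal E(G)$. The trouble is the number of summands. The cyclic group of order $p_1p_2\cdots p_m$, with distinct primes $p_i$, has $\mathcal E=1$, but the sum is $m$. We must replace the sum over primes by a maximum. For soluble groups this is precisely what (Ko) does.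

*Proof of Theorem 3.* By Lemma 4(a), $2^{v(G)}$ is the 2-part of $\mathcal E(G)$. So $\mathcal E(G)$ is odd if and only if $v(G)=0$, which holds if and only if the Sylow 2-subgroups are cyclic or trivial. In that case $G$ has a normal 2-complement by (Bu) (trivially, if $|G|$ is odd), the complement is soluble by (FT), and the quotient is a 2-group. So $G$ is soluble. By (Ko) and Lemma 5, with $q$ running over the primes dividing $|G|$ and $P_q\in{\rm Syl}_q(G)$,
$$d(G)\le1+\max_q d(P_q)\le2+\max_q\log_q\mathcal E(P_q)\le2+\log_p\mathcal E(G).$$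
In the last step, $q\ge p$ and $1\le\mathcal E(P_q)\le\mathcal E(G)$. $\square$

In particular, $\mathcal E(G)=1$ forces $d(G)\le2$, and $S_3$ attains this. From now on the task is to deal with nonabelian composition factors.

## 5. Reduction to simple groups

Fix $\rho\ge1$. Ranks are integers, and replacing $\rho$ by $\lfloor\rho\rfloor$ only decreases the bound in Theorem 2, so we take $\rho$ to be an integer. Put
$$c=\rho+1\ge2,$$
and let $\mathcal C$ be the class of groups all of whose Sylow subgroups have rank at most $\rho$. This class is closed under subgroups. It is closed under quotients, since the Sylow subgroups of $G/N$ are quotients of those of $G$, and a subgroup of a quotient $P/K$ is a quotient of a subgroup of $P$. By (Ko),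
$$d(G)\le c\quad\text{for every soluble }G\in\mathcal C. \tag{1}$$

We shall often use $d(G)\le d(N)+d(G/N)$ for $N\trianglelefteq G$: lift generators of $G/N$ and add generators of $N$.

**Lemma 8 (Assembly).** Let $G\in\mathcal C$ with $v(G)\le v$, where $v$ is an integer, and suppose every nonabelian composition factor $S$ of $G$ satisfies $d(S)\le s$, where $s\ge0$. Then $d(G)\le(v+1)c+vs$.

*Proof.* Let $r$ be the number of nonabelian composition factors. By Lemma 6, $r\le v(G)\le v$. Take a chief series. Each nonabelian chief factor is a direct product of nonabelian simple groups, with $r$ simple groups in all, so there are at most $r$ nonabelian chief factors. Merge consecutive abelian chief factors. This gives a normal series in which at most $r+1$ factors are soluble; each lies in $\mathcal C$ and needs at most $c$ generators by (1). A factor $S_1\times\dots\times S_m$ needs at most $ms$ generators. Adding up, $d(G)\le(r+1)c+rs\le(v+1)c+vs$. $\square$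

So everything reduces to bounding
$$s(v)=\sup\{d(T):T\in\mathcal C\text{ nonabelian simple},\ v(T)\le v\},\qquad \sup\emptyset=0.$$
By Lemma 6, $s(0)=0$. A priori $s(v)$ could be infinite for $v\ge1$.

## 6. Generating a simple group by centralizers of involutions

We want to bound $d(T)$ for a simple group $T$, knowing only $v(T)$ and that $T\in\mathcal C$. The subgroups at hand are the 2-local ones: $N_T(P)$ for a Sylow 2-subgroup $P$, and the centralizers $C_T(t)$ of involutions. To use them we need to know that few centralizers are involved, and that together they generate $T$ except in known cases.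

**Few classes of involutions.** A dihedral 2-group has arbitrarily many involutions, but only three conjugacy classes of them (for order at least 8), and $\mathcal E=2$. The next lemma says that this is a general phenomenon.

**Lemma 9.** A 2-group $P$ has at most $2\,\mathcal E(P)$ conjugacy classes of involutions.

*Proof.* Let $C\le P$ be cyclic with $|P:C|=\mathcal E(P)$. It suffices to show that the involutions in each coset of $C$ fall into at most two $P$-classes. Take a coset containing an involution $u$, and write it $uC$. Let
$$I_u=\{z\in C:z^u=z^{-1}\},$$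
a subgroup of $C$ because $C$ is abelian. For $z\in C$ we have $(uz)^2=uzuz=z^uz$, so $(uz)^2=1$ exactly when $z\in I_u$. So all involutions in $uC$ lie in $uI_u$.

Now let $w,z\in I_u$. Since $uw^{-1}u=(w^{-1})^u=w$,
$$w^{-1}uw=u(uw^{-1}u)w=uw^2,\qquad w^{-1}(uz)w=(w^{-1}uw)z=uw^2z=uzw^2.$$
So elements of $uI_u$ in the same coset $uzI_u^2$ are conjugate, where $I_u^2=\{w^2:w\in I_u\}$. As $I_u$ is cyclic, $|I_u:I_u^2|\le2$. $\square$

**When the centralizers do not generate.**

**Definition (strongly embedded).** A proper subgroup $H<G$ of even order is *strongly embedded* if $|H\cap H^g|$ is odd for all $g\in G\setminus H$.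

For example, in $A_5$ the point stabilizer $H\cong A_4$ is strongly embedded: for $g\notin H$, $H\cap H^g$ fixes two points and is $A_3$, of order 3. We can now state the last published theorem.

- **(Be)** If $G$ has a strongly embedded subgroup, then either the Sylow 2-subgroups of $G$ are cyclic or generalized quaternion, or $G$ has a normal series $1\le M<L\le G$ with $M$ and $G/L$ of odd order and $L/M\cong PSL(2,q)$, $Sz(q)$ or $PSU(3,q)$, where $q>2$ is a power of 2.

**Lemma 10.** Let $T$ be nonabelian simple, $P\in{\rm Syl}_2(T)$, and let $H<T$ be a proper subgroup with $N_T(P)\le H$ and $C_T(t)\le H$ for every involution $t\in P$. Then $H$ is strongly embedded in $T$.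

*Proof.* By (FT), $P\ne1$, and $P\le N_T(P)\le H$, so $|H|$ is even and $P\in{\rm Syl}_2(H)$. Every involution of $H$ is $H$-conjugate to one in $P$, and so
$$C_T(t)\le H\ \text{ for every involution }t\in H,\qquad C_T(s)\le H^g\ \text{ for every involution }s\in H^g. \tag{2}$$
The second statement is the first one conjugated by $g$.

Suppose $|H\cap H^g|$ is even; we show $g\in H$. Choose an involution $s\in H\cap H^g$, a Sylow subgroup $P_1\in{\rm Syl}_2(H)$ containing $s$, and an involution $z\in Z(P_1)$. Then $z$ commutes with $s\in H^g$, so $z\in C_T(s)\le H^g$ by (2). Now $z$ itself is an involution of $H^g$, so $P_1\le C_T(z)\le H^g$, again by (2). Hence $P_1^{g^{-1}}\le H$, and by order it is a Sylow 2-subgroup of $H$. By Sylow's theorem $P_1^{g^{-1}h}=P_1$ for some $h\in H$, that is, $g^{-1}h\in N_T(P_1)$. Since $P_1=P^k$ with $k\in H$, we have $N_T(P_1)=N_T(P)^k\le H$. Therefore $g\in H$. $\square$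

**Lemma 11 (One step down).** Let $T\in\mathcal C$ be nonabelian simple with $v(T)=v$, and let $K\ge(v+1)c$ be such that $d(C_T(t))\le K$ for every involution $t\in T$. Then $d(T)\le c+2^{v+1}K$.

*Proof.* By Lemma 6, $v\ge1$. Let $P\in{\rm Syl}_2(T)$, and let $t_1,\dots,t_k$ represent the $P$-classes of involutions of $P$. By Lemma 9, $k\le2\,\mathcal E(P)=2^{v+1}$. The quotient $N_T(P)/P$ has odd order, so $N_T(P)$ is soluble by (FT), and $d(N_T(P))\le c$ by (1). Put
$$H=\langle N_T(P),\,C_T(t_1),\dots,C_T(t_k)\rangle,\qquad\text{so } d(H)\le c+2^{v+1}K.$$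
If $H=T$ we are done.

Suppose $H<T$. Every involution $t\in P$ has the form $t_i^x$ with $x\in P\le H$, so $C_T(t)=C_T(t_i)^x\le H$. By Lemma 10, $H$ is strongly embedded in $T$. The Sylow 2-subgroups of $T$ are not cyclic (Lemma 6) and not generalized quaternion (BS). So (Be) gives a normal series $1\le M<L\le T$. As $T$ is simple of even order and $|M|$ is odd, $M=1$; as $L\ne1$, $L=T$. Hence $T$ is $PSL(2,q)$, $Sz(q)$ or $PSU(3,q)$ with $q>2$ a power of 2. Their orders are
$$q(q^2-1),\qquad q^2(q^2+1)(q-1),\qquad \frac{q^3(q^3+1)(q^2-1)}{\gcd(3,q+1)},$$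
each less than $q^8$. Their Sylow 2-subgroups have orders $q,q^2,q^3$ and exponents $2,4,4$. So $2^v$ is $q/2$, $q^2/4$ or $q^3/4$. In all cases $2^v\ge q/2$, so $q\le2^{v+1}$. Finally $d(T)\le\log_2|T|$, because each generator in a minimal generating sequence at least doubles the subgroup generated so far. Hence
$$d(T)\le\log_2|T|\le8\log_2q\le8(v+1)\le2^{v+1}(v+1)c\le2^{v+1}K,$$
where we used $2^{v+1}\ge4$ and $c\ge2$. $\square$

The exceptional branch does occur. For $T=A_5\cong PSL(2,4)$, the group $N_T(P)$ is $A_4$ and the centralizers of the involutions of $P$ are all equal to $P$, so $H=A_4<T$.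

**Induction on $v$, and where it stops.** It is now natural to prove that $s(v)$ is finite by induction on $v$. Let $T\in\mathcal C$ be simple with $v(T)=v\ge1$, and let $t\in T$ be an involution. The group $C_T(t)$ lies in $\mathcal C$ and has $v(C_T(t))\le v$. If all its nonabelian composition factors $S$ have $v(S)\le v-1$, then Lemma 8 gives
$$d(C_T(t))\le D,\qquad D:=(v+1)c+v\,s(v-1), \tag{3}$$
and Lemma 11 finishes the step with $K=D$. The argument breaks if $C_T(t)$ has a composition factor $T'$ with $v(T')=v$, for then we are bounding $s(v)$ in terms of $s(v)$.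

This really happens. Let $T=SL(3,11)$. Since $\gcd(3,10)=1$, its centre is trivial and $T=PSL(3,11)$ is simple. Its order is $11^3\cdot120\cdot1330$, with 2-part $8\cdot2=16$. Let $t={\rm diag}(-1,-1,1)$. A matrix commuting with $t$ preserves its two eigenspaces, so
$$C_T(t)=\left\{\begin{pmatrix}A&0\\0&(\det A)^{-1}\end{pmatrix}:A\in GL(2,11)\right\}\cong GL(2,11).$$
Since $GL(2,11)$ contains the multiplicative group of the field of $121$ elements, cyclic of order $120$, $T$ has an element of order 8. It has none of order 16, since its Sylow 2-subgroups are not cyclic. So $v(T)=1$. But $C_T(t)$ has the composition factor $T'=PSL(2,11)$, of order $660$, whose Sylow 2-subgroup has order 4 and is noncyclic. So $v(T')=1=v(T)$, and $v$ has not dropped.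

Look, however, at how $T'$ sits in $C_T(t)\cong GL(2,11)$. It appears as a quotient of $SL(2,11)$, and the involution $t$ is the central element $-I$ of $SL(2,11)$. Could it have appeared with $t$ outside, as $T'\times\langle t\rangle$? No: by Lemma 7 that group has $v\ge2$. So the failure of $v$ to drop forces $t$ into the centre of a perfect central extension of $T'$. We should remember this extension rather than pass to $T'$ at once.

## 7. When $v$ does not drop, the centre grows

**Definitions.** A group $Y$ is *quasisimple* if it is perfect and $Y/Z(Y)$ is nonabelian simple. For a group $X$, $X^\infty$ is the last term of the derived series (so $X^\infty$ is perfect and $X/X^\infty$ is soluble), and $O(X)$ is the largest normal subgroup of odd order. The *soluble radical* of $X$ is its largest soluble normal subgroup.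

For example, nonabelian simple groups and $SL(2,11)$ are quasisimple; $GL(2,11)^\infty=SL(2,11)$; $O(S_3)=C_3$; the soluble radical of $SL(2,11)$ is $\{\pm I\}$.

Passing from a quasisimple group to its simple quotient costs nothing in $d$.

**Lemma 12.** If $Y$ is quasisimple, then $Z(Y)\le\Phi(Y)$ and $d(Y)=d(Y/Z(Y))$.

*Proof.* Suppose a maximal subgroup $M_0$ does not contain $Z(Y)$. Then $Y=M_0Z(Y)$, so $M_0\trianglelefteq Y$, and $Y/M_0$ is a nontrivial quotient of $Z(Y)$, hence abelian. This contradicts $Y=Y'$. So $Z(Y)\le\Phi(Y)$. Elements that generate $Y$ modulo $\Phi(Y)$ generate $Y$, so $d(Y)=d(Y/\Phi(Y))\le d(Y/Z(Y))\le d(Y)$. $\square$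

The next lemma turns the observation about $SL(3,11)$ into a mechanism that can be iterated.

**Lemma 13 (Growth of the centre).** Let $v\ge1$. Let $Y$ be quasisimple, let $Z=Z(Y)$ be a 2-group, and let $v(Y)=v(Y/Z)=v$. Put $T=Y/Z$, let $t\in T$ be an involution, and let $M\le Y$ be the preimage of $C_T(t)$. Suppose $M$ has a nonabelian composition factor $T'$ with $v(T')=v$. Put $X=M^\infty$, let $R$ be the soluble radical of $X$, and let $O=O(R)$. Then $M/X$ and $O$ are soluble, and $\bar X=X/O$ is quasisimple with $\bar X/Z(\bar X)\cong T'$, with $Z(\bar X)=R/O$ a 2-group, with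
$$v(\bar X)=v(\bar X/Z(\bar X))=v,\qquad\text{and with}\qquad|Z(\bar X)|\ge2|Z|.$$

*Proof.* The groups $M/X$ and $O\le R$ are clearly soluble. Since $X$ is characteristic in $M$, $R$ in $X$, and $O$ in $R$, all three are normal in $M$.

**Step 1: $X/R\cong T'$.** The purpose is to locate $T'$ in $M$. We have $v(M)\le v(Y)=v$. By Lemma 6 the nonabelian composition factors of $M$ have $v$-values that are at least 1 and add up to at most $v$. As $v(T')=v$, $T'$ is the only one, with multiplicity one. Since $M/X$ is soluble, $T'$ is a composition factor of $X$; in particular $X$ is not soluble, so $X/R\neq1$. Let $N/R$ be a minimal normal subgroup of $X/R$. It is not soluble, by the choice of $R$, so it is a direct product of nonabelian simple groups, which are composition factors of $M$. So $N/R\cong T'$. Then $X/N$ has no nonabelian composition factor, so it is soluble. It is also perfect, so $X=N$.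

**Step 2: $\bar X$ is quasisimple with centre $R/O$, a 2-group, and its $v$-value is $v$.** By Lemma 4(c), $v(R)+v(T')\le v(X)\le v$, so $v(R)=0$ and $R$ has cyclic (possibly trivial) Sylow 2-subgroups. By (Bu), $R$ has a normal 2-complement. It contains every normal subgroup of $R$ of odd order, since such a subgroup has trivial image in the 2-group quotient. So the complement is $O$, and $R/O$ is a cyclic 2-group. Conjugation gives a homomorphism $X\to{\rm Aut}(R/O)$. The automorphism group of a cyclic group is abelian and $X$ is perfect, so this homomorphism is trivial. Thus $R/O\le Z(\bar X)$. Since $\bar X/(R/O)\cong X/R\cong T'$ has trivial centre, $Z(\bar X)=R/O$. As a quotient of $X$, $\bar X$ is perfect, hence quasisimple. Finally $v=v(T')\le v(\bar X)\le v(X)\le v$, because $T'$ is a quotient of $\bar X$.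

**Step 3: $X$ centralizes the preimage $W$ of $\langle t\rangle$.** The purpose is to bring in the extra involution $t$. Let $W\le Y$ be the preimage of $\langle t\rangle$. It has order $2|Z|$, so it is a 2-group, and it is abelian because $W/Z$ is cyclic and $Z$ is central. Moreover $W\le M$, and $M$ normalizes $W$, because $C_T(t)$ contains and normalizes $\langle t\rangle$. Let $m\in M$. Then $m$ acts trivially on $Z$, and it acts trivially on $W/Z=\langle t\rangle$. So $\theta_m(w)=w^{-1}w^m$ lies in $Z$ for $w\in W$. Since $W$ is abelian, $\theta_m(ww')=\theta_m(w)\theta_m(w')$, and $\theta_m$ is trivial on $Z$; so $\theta_m\in{\rm Hom}(W/Z,Z)$. For $m,m'\in M$,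
$$w^{mm'}=(w\,\theta_m(w))^{m'}=w\,\theta_{m'}(w)\,\theta_m(w),$$
so $m\mapsto\theta_m$ is a homomorphism from $M$ to the abelian group ${\rm Hom}(W/Z,Z)$, with kernel $C_M(W)$. The perfect group $X$ lies in the kernel.

**Step 4: $W\le R$.** This is where we use that $v$ cannot exceed $v(Y)=v$. Since $R\trianglelefteq M$ and $W\le M$ normalizes $X$, we may form $XW/R$. Its subgroup $B=WR/R$ centralizes $X/R\cong T'$ by Step 3. An element of $X/R\cap B$ is central in $X/R$, so it is trivial. Hence $XW/R=X/R\times B\cong T'\times B$. If $B\ne1$, then $B$ is a nontrivial 2-group, and Lemma 7 gives $v(XW/R)\ge v(T')+1=v+1$. But $XW/R$ is a section of $Y$, so $v(XW/R)\le v$, a contradiction. So $B=1$.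

**Step 5: conclusion.** As $W$ is a 2-group and $|O|$ is odd, $W\cap O=1$. So $|Z(\bar X)|=|R/O|\ge|WO/O|=|W|=2|Z|$. $\square$

In the example $Y=T=SL(3,11)$ we have $Z=1$, $M\cong GL(2,11)$, $X\cong SL(2,11)$, $R=W=\langle t\rangle$, $O=1$ and $\bar X\cong SL(2,11)$, with centre of order 2. Now repeat with $Y=SL(2,11)$. Its Sylow 2-subgroups have order 8, contain the element $w=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ of order 4, and are noncyclic because $v(Y)\ge v(PSL(2,11))=1$; so $v(Y)=1$ and Lemma 13 applies. Take for $t$ the image of $w$. Then $M=\{g\in Y:w^g=\pm w\}$ contains $C_Y(w)$ with index at most 2. Since $w^2=-I$ and $-1$ is not a square modulo 11, $C_Y(w)$ lies in the field $\mathbb F_{11}[w]$ with $121$ elements, so it is cyclic. So $M$ is soluble, and the growth has ended. The next lemma explains why it must always end.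

## 8. Transfer bounds the centre

**Lemma 14.** Let $Y$ be quasisimple, let $Z=Z(Y)$ be a 2-group, and let $v(Y)=v(Y/Z)=v$. Then $|Z|\le2^v$.

We recall the transfer. Let $C$ be an abelian subgroup of $Y$ with right transversal $r_1,\dots,r_m$, $m=|Y:C|$. For $y\in Y$ write $r_iy=c_i(y)\,r_{i'}$ with $c_i(y)\in C$. Then $V(y)=\prod_ic_i(y)$ defines a homomorphism $V:Y\to C$.

*Proof.* **Step 1: $Z$ lies in a large cyclic 2-subgroup.** Let $S\in{\rm Syl}_2(Y)$. Then $Z\le S$ and $S/Z\in{\rm Syl}_2(Y/Z)$. The assumption says $\mathcal E(S)=\mathcal E(S/Z)=2^v$, that is, $|S|/\exp(S)=(|S|/|Z|)/\exp(S/Z)$. So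
$$\exp(S/Z)=\exp(S)/|Z|.$$
Let $C\le S$ be cyclic of order $\exp(S)$. The cyclic subgroup $CZ/Z$ of $S/Z$ satisfies
$$\frac{|C|}{|C\cap Z|}=|CZ/Z|\le\exp(S/Z)=\frac{|C|}{|Z|},$$
so $|C\cap Z|\ge|Z|$ and $Z\le C$.

**Step 2: transfer into $C$.** The transfer $V:Y\to C$ is trivial, because $Y$ is perfect and $C$ is abelian. Let $z\in Z$. Then $r_iz=zr_i$ with $z\in C$, so $c_i(z)=z$ for every $i$ and $V(z)=z^{|Y:C|}$. Hence $z^{|Y:C|}=1$ for all $z\in Z$. The group $Z$ is a cyclic 2-group, so $|Z|$ divides the 2-part of $|Y:C|$. This 2-part is $|S:C|=\mathcal E(S)=2^v$. $\square$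

The bound is attained: for $Y=SL(2,11)$ we saw $v(Y)=v(Y/Z)=1$ and $|Z|=2$.

## 9. Induction on $v$ and on the order of the centre

**Proposition 15.** $s(v)\le c\,2^{(v+1)^3}$ for all integers $v\ge0$.

*Proof.* We use induction on $v$. For $v=0$ we have $s(0)=0$. Let $v\ge1$, and let $D=(v+1)c+v\,s(v-1)$ as in (3); it is finite by induction. For $0\le j\le v+1$ let $\mathcal Y_j$ be the class of quasisimple $Y\in\mathcal C$ such that
$$Z(Y)\text{ is a 2-group},\qquad|Z(Y)|\ge2^j,\qquad v(Y)=v(Y/Z(Y))=v,$$
and let $\sigma_j=\sup\{d(Y):Y\in\mathcal Y_j\}$, with $\sup\emptyset=0$. By Lemma 14, $\mathcal Y_{v+1}=\emptyset$, so $\sigma_{v+1}=0$. A simple group $T\in\mathcal C$ with $v(T)=v$ belongs to $\mathcal Y_0$, so $d(T)\le\sigma_0$. We go down from $j=v+1$ to $j=0$.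

**Step 1: the recursion.** The purpose is to bound $\sigma_j$ by $\sigma_{j+1}$. We claim that
$$\sigma_j\le c+2^{v+1}\max(D,\,2c+\sigma_{j+1})\qquad(0\le j\le v). \tag{4}$$
Let $Y\in\mathcal Y_j$, $Z=Z(Y)$, $T=Y/Z$. By Lemma 12, $d(Y)=d(T)$, and $v(T)=v$. Let $t\in T$ be an involution and let $M\le Y$ be the preimage of $C_T(t)$. Then $M\in\mathcal C$, $v(M)\le v$ and $d(C_T(t))\le d(M)$.

If all nonabelian composition factors $S$ of $M$ have $v(S)\le v-1$, then $d(S)\le s(v-1)$ for each of them, and Lemma 8 gives $d(M)\le D$.

Otherwise $M$ has a nonabelian composition factor with $v$-value $v$, and Lemma 13 applies. Since $|Z(\bar X)|\ge2|Z|\ge2^{j+1}$, the group $\bar X=X/O$ belongs to $\mathcal Y_{j+1}$; it lies in $\mathcal C$ as a section of $Y$. So $d(\bar X)\le\sigma_{j+1}$. The soluble groups $M/X$ and $O$ lie in $\mathcal C$, so by (1)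
$$d(M)\le d(M/X)+d(O)+d(\bar X)\le2c+\sigma_{j+1}.$$

In both cases $d(C_T(t))\le K:=\max(D,2c+\sigma_{j+1})$. If $K=\infty$ there is nothing to prove in (4). Otherwise, since $K\ge D\ge(v+1)c$, Lemma 11 gives $d(T)\le c+2^{v+1}K$. This proves (4).

**Step 2: solving the recursion.** Put $x_j=\max(D,2c+\sigma_j)$ for $0\le j\le v+1$. As $v\ge1$, we have $D\ge(v+1)c\ge2c$, so $x_{v+1}=\max(D,2c)=D$, and $2c\le D\le x_{j+1}$ for each $j\le v$. In particular $3c\le2x_{j+1}$. By (4),
$$x_j\le\max(D,\,3c+2^{v+1}x_{j+1})\le(2^{v+1}+2)\,x_{j+1}\le2^{v+2}x_{j+1}.$$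
Applying this $v+1$ times,
$$\sigma_0\le x_0\le2^{(v+1)(v+2)}D.$$
A simple $T\in\mathcal C$ with $v(T)\le v$ has $d(T)\le\sigma_0$ or $d(T)\le s(v-1)\le D$. Hence
$$s(v)\le2^{(v+1)(v+2)}\big((v+1)c+v\,s(v-1)\big). \tag{5}$$

**Step 3: the closed form.** For $v=1$, (5) and $s(0)=0$ give $s(1)\le2^6\cdot2c=2^7c\le c\,2^8$, as required. For $v\ge2$ we insert $s(v-1)\le c\,2^{v^3}$ into (5):
$$s(v)\le2^{(v+1)(v+2)}\big((v+1)c+vc\,2^{v^3}\big)\le c\,(2v+1)\,2^{(v+1)(v+2)+v^3}.$$
Now
$$(v+1)^3-v^3-(v+1)(v+2)=(3v^2+3v+1)-(v^2+3v+2)=2v^2-1,$$
and for $v\ge2$ we have $2v^2-1\ge2v$, so $2^{2v^2-1}\ge2^{2v}\ge2v+1$. Therefore $s(v)\le c\,2^{(v+1)^3}$. $\square$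

The case $v=1$ has to be separated, since there $2v^2-1=1<\log_23$; the exact value $s(0)=0$ makes up for this.

## 10. Proofs of Theorems 2 and 1

*Proof of Theorem 2.* With $c=\rho+1$ as above, $G\in\mathcal C$. Every nonabelian composition factor $S$ of $G$ lies in $\mathcal C$ and has $v(S)\le v$, so $d(S)\le s(v)$. By Lemma 8 and Proposition 15,
$$d(G)\le(v+1)c+v\,c\,2^{(v+1)^3}\le(\rho+1)(2v+1)2^{(v+1)^3}.$$
If $H\le G$, then $H\in\mathcal C$ and $v(H)\le v$. The bound increases with $v$, so it holds for $d(H)$. If $\rho$ is the maximum of the Sylow ranks, then $\rho=d(A)$ for some subgroup $A$ of a Sylow subgroup of $G$, so $\rho\le\max_{H\le G}d(H)$. $\square$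

*Proof of Theorem 1.* Let $\mathcal E(G)=n$. Since $2^{v(G)}$ divides $n$, we have $v(G)\le\log_2n$. Let $P$ be a Sylow $p$-subgroup of $G$ and $A\le P$. By Lemma 5 and Lemma 4,
$$d(A)\le1+\log_p\mathcal E(P)\le1+\log_2n.$$
So all Sylow ranks are at most $\rho:=\lfloor1+\log_2n\rfloor\ge1$. Theorem 2 gives
$$d(G)\le(\rho+1)\,(2v(G)+1)\,2^{(v(G)+1)^3}\le(2+\log_2n)(1+2\log_2n)\,2^{(1+\log_2n)^3}.$$
As $d(G)$ is an integer, we may take the integer part on the right, and this is $f(n)$. The published theorems used are (FT), (Bu), (Ko), (BS) and (Be), none of which depends on CFSG. $\square$
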